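# Growth rates of hereditary classes of rooted labeled forests

## 1. Cut vertices, blocks, and one outside parent per block

All forests in these notes are rooted, labeled and unordered: the children of a vertex carry no order. A forest on $[n]=\{1,\dots,n\}$ has vertex set $[n]$, each vertex labeled by itself. If $S$ is a set of vertices of $F$, write $F[S]$ for the rooted forest with vertex set $S$ whose edges are the parent–child edges of $F$ with both ends in $S$; a vertex of $S$ whose parent is not in $S$ becomes a root.

We begin with a way to chop an arbitrary forest into blocks of a prescribed size. Let $F$ be a forest on $[n]$. Add a vertex $0$ that is the parent of all roots, so that we have a tree rooted at $0$, and let $p(v)\in\{0,\dots,n\}$ be the parent of $v\in[n]$. Fix an integer $l\ge 1$. Working from the leaves upward, define for every vertex $v$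
$$R_v=\{v\}\cup\bigcup_{c} R_c ,$$
the union over the *uncut* children $c$ of $v$, and declare $v$ **cut** if $v=0$ or $|R_v|\ge l$. As we climb the tree, each vertex collects the material below it; as soon as the collection has at least $l$ vertices we cut it off, and the parent does not collect it again.

**Example.** Take $n=10$ and $l=3$. Let the roots be $4$ and $9$; let $4$ have children $2,6,10$; let $2$ have child $8$ and $6$ have child $1$; let $9$ have child $3$, and let $3$ have children $5,7$. The leaves $8,1,10,5,7$ are uncut, with $R$-sets of size 1. Next, $R_2=\{2,8\}$ and $R_6=\{6,1\}$ are of size 2, so $2$ and $6$ are uncut. Then $R_4=\{4,2,8,6,1,10\}$, so $4$ is cut, and $R_3=\{3,5,7\}$, so $3$ is cut. The vertex $9$ has only the cut child $3$, so $R_9=\{9\}$ and $9$ is uncut. Finally $R_0=\{0,9\}$. The cut vertices are $0,4,3$, and their sets $\{0,9\}$, $\{4,2,8,6,1,10\}$, $\{3,5,7\}$ partition $\{0,\dots,10\}$.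

Now list these sets one after another, dropping $0$, each set beginning with its cut vertex and each $R_c$ ($c$ an uncut child of the cut vertex) written consecutively:
$$9\ \big|\ 4,\ 2,8,\ 6,1,\ 10\ \big|\ 3,\ 5,\ 7 .$$
Chop the list into blocks of length $m=5$: $V_1=\{9,4,2,8,6\}$ and $V_2=\{1,10,3,5,7\}$. Which vertices have a parent outside their own block? In $V_1$, only $9$ (parent $0$) and $4$ (parent $0$). In $V_2$: $1$ (parent $6$), $10$ (parent $4$), and $3$ (parent $9$). Put into an exceptional set $X$ the cut vertices $3,4$ and the set $R_6=\{6,1\}$, which the block boundary splits. Outside $X$, only $9$ in $V_1$ and $10$ in $V_2$ have an outside parent. So each block now has only one outside parent to remember: $u_1=0$ and $u_2=4$.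

The general statement is that this always works and that $X$ is small.

**Lemma 1.** Let $F$ be a forest on $[n]$, let $1\le m\le n$ and $l\ge 1$ be integers, and let $q=\lceil n/m\rceil$. Let $p(v)$ be as above. There are a partition $[n]=V_1\sqcup\dots\sqcup V_q$ with $|V_1|=\dots=|V_{q-1}|=m$ and $1\le|V_q|\le m$, a set $X\subseteq[n]$ with $|X|\le \frac nl+\frac{nl}m$, and $u_1,\dots,u_q\in\{0,\dots,n\}$, such that for every $i$
$$v\in V_i\setminus X,\quad p(v)\notin V_i\quad\Longrightarrow\quad p(v)=u_i. \tag{1}$$

There is no bound on the number of vertices $v$ to which (1) applies. A block may contain very many vertices with outside parents; what (1) says is that, apart from $X$, they all have the *same* outside parent.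

*Proof.*

**Step 1: the sets $R_w$ with $w$ cut partition $\{0\}\cup[n]$.** This step makes the list well defined. By induction from the leaves upward, $R_v$ is the set of descendants $u$ of $v$ (including $v$) such that no vertex other than $v$ on the path from $u$ up to $v$ is cut. Indeed, a descendant $u\ne v$ lies below exactly one child $c$ of $v$, and it enters $R_v$ exactly when $c$ is uncut and $u\in R_c$. By induction this says that $c$ is uncut and that no other vertex on the path from $u$ to $c$ is cut. Hence, for $w$ cut, $u\in R_w$ holds exactly when $w$ is the nearest cut ancestor of $u$, where $u$ counts as its own ancestor. Since $0$ is cut, this nearest cut ancestor exists, and it is unique.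

**Step 2: few cut vertices, small pieces.** This step gives the sizes needed to bound $|X|$. The sets $R_w$ with $w\neq 0$ cut are disjoint subsets of $[n]$ of size at least $l$, so there are at most $n/l$ such $w$. For $w$ cut, $R_w\setminus\{w\}$ is the disjoint union of the sets $R_c$, $c$ an uncut child of $w$. Each has $|R_c|\le l-1$, because $c$ is uncut. Moreover, if $v\in R_c$ and $v\ne c$, then $p(v)\in R_c$: the path from $p(v)$ up to $c$ is part of the path from $v$ up to $c$, so the description in Step 1 applies to $p(v)$ too.

**Step 3: the list, the blocks and $X$.** This step makes the choices and bounds $|X|$. List $[n]$ as follows: first $R_0\setminus\{0\}$ (possibly empty); then the other sets $R_w$ ($w$ cut) one after another, each beginning with $w$ itself; within each $R_w$, the sets $R_c$ ($c$ an uncut child of $w$) are listed consecutively. Let $V_1,\dots,V_q$ be the consecutive blocks of length $m$ of this list, the last possibly shorter. Let $X$ consist of all cut vertices $\ne0$, together with all vertices of those sets $R_c$ ($c$ an uncut child of a cut vertex) that are not contained in a single block.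

There are $q-1<n/m$ boundaries between blocks. The sets $R_c$ in question are disjoint intervals of the list, so each boundary lies strictly inside at most one of them, and a set $R_c$ not contained in a single block has a boundary strictly inside it. So at most $q-1$ sets $R_c$ are split, and
$$|X|\le \frac nl+(q-1)(l-1)\le\frac nl+\frac{nl}{m}.$$

**Step 4: one outside parent per block.** This step proves (1). Let $u_i$ be the unique cut vertex whose set $R_{u_i}$ contains the first element of $V_i$. Let $v\in V_i\setminus X$ with $p(v)\notin V_i$. Since $v\notin X$, $v$ is not cut, so $v\in R_c$ for an uncut child $c$ of a cut vertex $w$; and since $v\notin X$, the set $R_c$ is not split, so $R_c\subseteq V_i$. If $v\ne c$, then $p(v)\in R_c\subseteq V_i$ by Step 2, a contradiction. So $v=c$ and $p(v)=w\notin V_i$. It remains to see that the first element of $V_i$ lies in $R_w$, for then $w=u_i$.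

If $w\ne0$, then $w$ precedes $v$ in the list and $w\notin V_i$. As $V_i$ is an interval containing $v$ but not $w$, its first element comes after $w$ and not after $v$. Both $w$ and $v$ lie in $R_w$, which is contiguous in the list, so the first element of $V_i$ lies in $R_w$. If $w=0$, then $v$ lies in the initial segment $R_0\setminus\{0\}$ of the list, hence so does the first element of $V_i$. $\blacksquare$

## 2. Closed and hereditary classes, and the limit of $|\Pi_n|^{1/n}/n$

The lemma serves to prove that a certain growth rate exists. We first define the classes.

**Definition (containment).** A rooted labeled forest $F_1$ *contains* a rooted labeled forest $F_2$ if from $F_1$ one can obtain, by finitely many of the operations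

1. deleting the edge between a vertex and its parent, so that the vertex becomes the root of its own tree,
2. deleting a vertex, so that its children become roots,
3. contracting the edge between a vertex $v$ and its parent $p$ into a single vertex, which keeps the label and the position of $p$ and has as children all children of $p$ and $v$ other than $v$,

a forest $F'$ that is *order-isomorphic* to $F_2$: isomorphic as a rooted unordered forest, with the labels in the same relative order. Otherwise $F_1$ *avoids* $F_2$.

For example, let $F_1$ be the path with root $2$, then $3$, then $1$. Contracting the edge between $3$ and its parent $2$ gives the path with root $2$ and child $1$. So $F_1$ contains the two-vertex path with root $2$ and child $1$. In general, avoiding the path that reads $\pi(1),\dots,\pi(k)$ from the root down is the same as having no root-to-vertex path whose labels contain a subsequence in the relative order of the permutation $\pi$.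

**Definition (closed class).** A *closed forest class* $\Pi$ is a collection of rooted labeled forests such that whenever $F_1\in\Pi$ contains $F_2$, also $F_2\in\Pi$. We write $\Pi_n$ for the set of forests on $[n]$ in $\Pi$.

Michael Ren's paper "Wilf Equivalences for Patterns in Rooted Labeled Forests", arXiv:2007.12690 (2020), is the source of the following conjecture: for every closed forest class $\Pi$, the limit $\lim_{n\to\infty}|\Pi_n|^{1/n}/n$ exists. In plain words: there are $(n+1)^{n-1}$ forests on $[n]$, because by Cayley's formula there are that many trees on $\{0,\dots,n\}$, which we root at $0$. So $|\Pi_n|^{1/n}$ is at most about $n$. Does $|\Pi_n|^{1/n}$ settle down to a definite fraction of $n$, or can it oscillate?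

The answer is that the limit always exists, and only operation 2 is needed.

**Definition (hereditary).** A collection $\Pi$ of rooted labeled forests is *hereditary* if, whenever $F\in\Pi$ and $S$ is a nonempty set of vertices of $F$, every forest order-isomorphic to $F[S]$ is in $\Pi$.

Deleting the vertices outside $S$ from $F$ gives exactly $F[S]$, so every closed forest class is hereditary. The converse fails. Consider the forests with no vertex $v$ such that $p(p(v))>p(v)>v$ (all three being genuine vertices). Every edge of $F[S]$ is an edge of $F$, so this collection is hereditary. It contains the path $3,2,4,1$ (read from the root), since neither of its consecutive triples $3,2,4$ and $2,4,1$ is decreasing. But contracting $4$ into $2$ gives the path $3,2,1$, which is not in the collection.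

**Theorem 1.** Let $\Pi$ be hereditary (in particular, any closed forest class). Then $L=\lim_{n\to\infty}|\Pi_n|^{1/n}/n$ exists, and $L\in[0,1]$.

**Theorem 2.** Let $\Pi$ be hereditary.

(a) For all $m\ge16$ and all $n\ge m^2$,
$$\Big(\frac{|\Pi_n|}{n!}\Big)^{1/n}\le\Big(\frac{|\Pi_m|}{m!}\Big)^{1/m}\exp\Big(\frac{84\log m}{\sqrt m}\Big). \tag{2}$$
Hence $L=\inf_{m\ge16}\,e^{-1}\big(|\Pi_m|/m!\big)^{1/m}e^{84\log m/\sqrt m}$. So each single value $|\Pi_m|$ gives an explicit upper bound for $L$, and these bounds converge to $L$.

(b) $L=1$ if and only if $\Pi_n$ consists of all forests on $[n]$ for every $n\ge1$. If $\Pi$ omits some rooted tree on $[k]$, then $L\le\exp\!\big(-\tfrac1{e^kk!}\big)<1$. If $\Pi$ omits some forest on $[k]$, then $L\le\exp\!\big(-\tfrac1{e^{k+1}(k+1)!}\big)<1$.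

Here and below $\log$ is the natural logarithm.

## 3. Four classes with a computable limit

By Stirling's formula $(n!)^{1/n}/n\to1/e$. So we may divide by $n!$ instead of $n^n$ and study
$$a_n=\frac{|\Pi_n|}{n!}\ (n\ge1),\qquad a_0=1,\qquad b_n=\frac{\log a_n}n ,\qquad \frac{|\Pi_n|^{1/n}}n=e^{b_n}\cdot\frac{(n!)^{1/n}}n . \tag{3}$$
The limit $L$ exists if and only if $\lim e^{b_n}$ exists (with $e^{b_n}=0$ when $\Pi_n=\emptyset$), and then $L=e^{-1}\lim e^{b_n}$.

*All forests.* Here $|\Pi_n|^{1/n}/n=(n+1)^{(n-1)/n}/n\to1$, so $L=1$.

*Edgeless forests.* Here $|\Pi_n|=1$ and $L=0$.

*Increasing forests* (every vertex has a larger label than its parent). This class is closed: deletions keep the property, and contracting $v$ into $p$ gives the children of $v$, whose labels exceed $v>p$, the new parent $p$. An increasing forest on $[n]$ is the same as a free choice of $p(v)\in\{0,\dots,v-1\}$ for each $v$, so $|\Pi_n|=n!$, $b_n=0$ and $L=1/e$.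

*Forests of bounded height* (at most $h$ vertices on each path from a root). This class is closed, since none of the operations lengthens a path from a root. The exponential generating function of the trees in it is $T_1=x$ for $h=1$ and $T_h=xe^{T_{h-1}}$ in general, because such a tree is a root together with a set of trees of height bound $h-1$. All $T_h$, and hence also $e^{T_h}=\sum_n a_nx^n$, are entire functions. So $a_n^{1/n}\to0$ and $L=0$.

## 4. What goes wrong when blocks are glued back edge by edge

Limits of this type are often proved by a (sub- or super-)multiplicative inequality and Fekete's lemma. Combining two members of $\Pi$ by disjoint union is not available: the forests with at most one edge form a closed class, and the disjoint union of two one-edge forests is not in it. What heredity does give is restriction: if $F\in\Pi_n$ and $[n]=V_1\sqcup\dots\sqcup V_q$ with blocks of size $m$, then each $F[V_i]$, relabeled by $[m]$ in increasing order, is one of the $|\Pi_m|$ forests of $\Pi_m$. This is an upper bound for $|\Pi_n|$ in terms of $|\Pi_m|$, *provided we can afford to record how the blocks are glued together*.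

The direct way is to record, for each vertex $v$ whose parent lies outside its block, the parent $p(v)$. If there are $c$ such vertices, naming the parents costs a factor of up to $(n+1)^c$, that is, an error $\frac cn\log(n+1)$ in $b_n$. So we would like $c$ to be much smaller than $n/\log n$. Choosing the partition cleverly for each $F$ does not make this possible. Let $F$ be the star: one root and $n-1$ leaves. *Every* partition into blocks of size $m$ has at least $n-m$ leaves outside the block of the root, so $c\ge n-m$. For fixed $m$ the error in this bookkeeping is of order $\log n$, which is useless for quantities $b_n$ that are bounded above. The point of failure is precise: trees fall apart into small pieces after the removal of few vertices, but a vertex of large degree leaves many pieces, and each piece has to remember where it hangs.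

The star also shows the way out: all the crossing edges go to the *same* vertex. One should keep together, in the list to be chopped, all the pieces that hang from the same vertex; then a typical block needs just one name. That is what the construction of Section 1 does. For the star with root $r$ and $2\le l\le n$, every leaf is uncut and $r$ is cut. The list is $r$ followed by the leaves, so $X=\{r\}$, and every block after the first has $u_i=r$.

## 5. Comparing $b_n$ with $b_m$

We use the notation of (3). If $\Pi_n\neq\emptyset$, then $\Pi_k\ne\emptyset$ for all $1\le k\le n$: restrict a member of $\Pi_n$ to $k$ vertices and relabel.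

**Bounds on $a_k$ and $b_k$.** These control the leftover block and the rounding. From $e^{y}\ge y^{k+1}/(k+1)!$ with $y=k+1$ we get $\frac{(k+1)^k}{k!}=\frac{(k+1)^{k+1}}{(k+1)!}\le e^{k+1}$. Since there are $(k+1)^{k-1}$ forests on $[k]$,
$$a_k\le\frac{(k+1)^{k-1}}{k!}\le\frac{e^{k+1}}{k+1}\le e^k\qquad(k\ge2),$$
and $a_0=1$, $a_1\le1$. So $a_k\le e^k$ for all $k\ge0$. If $\Pi_k\ne\emptyset$ with $k\ge1$, then $a_k\ge1/k!\ge k^{-k}$. Hence
$$-\log k\le b_k\le1\qquad(k\ge1,\ \Pi_k\ne\emptyset). \tag{4}$$

**Lemma 2.** Let $\Pi$ be hereditary, $1\le m\le n$ and $\Pi_n\ne\emptyset$. Then
$$b_n\le b_m+\frac mn(1+\log m)+\frac{8\log(n+1)}{\sqrt m}.$$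

*Proof.* Write $n=sm+r$ with $0\le r<m$, and put $q=\lceil n/m\rceil$, $l=\lceil\sqrt m\,\rceil$, $x=\frac nl+\frac{nl}m$.

**Step 1: an injective encoding.** The purpose is to describe $F\in\Pi_n$ by data that are cheap to count. For each $F\in\Pi_n$ fix $V_i$, $X$, $u_i$ as in Lemma 1, and associate to $F$:

1. the ordered partition $(V_1,\dots,V_q)$;
2. for each $i$, the forest on $[|V_i|]$ order-isomorphic to $F[V_i]$;
3. the partial function $p|_X:X\to\{0,\dots,n\}$;
4. the vertices $u_1,\dots,u_q$.

These data determine $F$. From 1 and 2 we know each $F[V_i]$, because the labels of $V_i$ are placed in increasing order. Take $v\in V_i$. If $v$ is not a root of $F[V_i]$, its parent in $F$ is its parent in $F[V_i]$. If $v$ is a root of $F[V_i]$, then $p(v)\notin V_i$. In that case, if $v\in X$ (and $X$ is known, being the domain in 3), then $p(v)$ is given by 3; if $v\notin X$, then $p(v)=u_i$ by (1). So the whole parent map is recovered.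

**Step 2: counting the data.** This turns the encoding into an inequality. The blocks have sizes $m$ ($s$ times) and, if $r>0$, one last block of size $r$; so there are $n!/(m!^{\,s}\,r!)$ choices for 1. By heredity the forests in 2 belong to $\Pi$, so there are at most $|\Pi_m|^s|\Pi_r|$ choices for them (omit the last factor if $r=0$). In 3, the integer $|X|$ is at most $\lfloor x\rfloor$, so we can encode the partial function by $\lfloor x\rfloor$ entries, each a pair $(v,p(v))$ or a blank: at most $(n(n+1)+1)^{\lfloor x\rfloor}\le(n+1)^{2x}$ choices, since $n^2+n+1\le(n+1)^2$. For 4 there are at most $(n+1)^q$ choices. The partition depends on $F$ and has to be paid for, but its cost $n!/(m!^{\,s}r!)$ is exactly what the normalization by factorials absorbs. Dividing by $n!$,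
$$a_n\le a_m^{\,s}\,a_r\,(n+1)^{2x+q}.$$

**Step 3: logarithms.** This puts the inequality in the stated form. We have $\log a_r\le r\le m$. Since $sm=n-r$ and $b_m\ge-\log m$ by (4),
$$s\log a_m=(n-r)b_m\le nb_m+r\log m\le nb_m+m\log m.$$
For the exponent, use $q\le\frac nm+1$, $\sqrt m\le l\le\sqrt m+1$ and $n\ge m$:
$$\frac{2x+q}n\le\frac2l+\frac{2l}m+\frac1m+\frac1n\le\frac2{\sqrt m}+\Big(\frac2{\sqrt m}+\frac2m\Big)+\frac1m+\frac1m=\frac4{\sqrt m}+\frac4m\le\frac8{\sqrt m}.$$
Adding up and dividing by $n$ gives the claim. $\blacksquare$

The choice of $l$ balances the two parts of $X$: cut vertices cost $n/l$, split pieces cost $nl/m$, and these are equal at $l=\sqrt m$.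

## 6. Squaring the scale: convergence of $b_n$

In a Fekete-type argument one would fix $m$ and let $n\to\infty$. Here that gives nothing: the error term $8\log(n+1)/\sqrt m$ in Lemma 2 tends to infinity, since naming a vertex of $[n]$ costs $\log(n+1)$. Lemma 2 is only useful when $\log n$ is small compared with $\sqrt m$. But if $n$ is at most a fixed power of $m$, the error is of order $\log m/\sqrt m$, which is tiny. So we travel from $m$ to a far larger $n$ through $m,m^2,m^4,m^8,\dots$, and the errors along the way add up to a convergent series dominated by its first term.

*Proof of Theorem 2(a), inequality (2).* First we dispose of empty sets. If $\Pi_m=\emptyset$, then $\Pi_n=\emptyset$ for $n\ge m$ and both sides of (2) are $0$. If $\Pi_m\ne\emptyset$ but $\Pi_n=\emptyset$, the left side is $0$ and the right side is positive. So assume $\Pi_n\ne\emptyset$; then all $\Pi_k$ with $1\le k\le n$ are nonempty, and Lemma 2 applies to every pair of indices up to $n$. Put $\varphi(t)=42\log t/\sqrt t$.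

**Step 1: one step, from $m$ to $n$ with $m\ge16$ and $m^2\le n\le m^4$.** The purpose is to make the error depend on $m$ only. Since $m/n\le1/m$ and $\log m\ge1$,
$$\frac mn(1+\log m)\le\frac{1+\log m}m\le\frac{2\log m}{\sqrt m},\qquad \log(n+1)\le\log(2m^4)\le5\log m .$$
Lemma 2 gives an error of at most $(2+40)\log m/\sqrt m$, that is,
$$b_n\le b_m+\varphi(m)\qquad(m\ge16,\ m^2\le n\le m^4). \tag{5}$$

**Step 2: the chain.** The purpose is to remove the upper bound $n\le m^4$. Let $m\ge16$ and $n\ge m^2$. Put $m_j=m^{2^j}$, and let $k\ge0$ be maximal with $m_k^2\le n$; such $k$ exists because $m_0^2=m^2\le n$. By maximality $m_k^2\le n<m_{k+1}^2=m_k^4$. Apply (5) to the steps from $m_j$ to $m_{j+1}=m_j^2$ for $0\le j<k$, and to the last step from $m_k$ to $n$: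
$$b_n\le b_m+\sum_{j=0}^k\varphi(m_j).$$
Now $\varphi(t^2)/\varphi(t)=\frac{2\log t}{t}\cdot\frac{\sqrt t}{\log t}=\frac2{\sqrt t}\le\frac12$ for $t\ge16$, so $\varphi(m_j)\le2^{-j}\varphi(m)$ and the sum is at most $2\varphi(m)$. Hence
$$b_n\le b_m+\frac{84\log m}{\sqrt m}\qquad(m\ge16,\ n\ge m^2), \tag{6}$$
which is (2) after exponentiation.

*Proof of Theorem 1.* If $\Pi_m=\emptyset$ for some $m\geq 1$, then $\Pi_n=\emptyset$ for all $n\ge m$ and $L=0$. Otherwise (6) holds for all $m\ge16$ and $n\ge m^2$. Keep $m$ fixed and let $n\to\infty$:
$$\limsup_{n\to\infty} b_n\le b_m+\frac{84\log m}{\sqrt m}\qquad\text{for all }m\ge16.$$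
Now let $m\to\infty$ along a sequence that realizes $\liminf b_m$; the last term tends to $0$, so $\limsup_nb_n\le\liminf_mb_m$. Hence $b=\lim b_n$ exists in $[-\infty,1]$, using $b_n\le1$ from (4). By (3),
$$\frac{|\Pi_n|^{1/n}}n=e^{b_n}\,\frac{(n!)^{1/n}}n\longrightarrow e^{b-1}=:L\in[0,1],$$
with $e^{-\infty}=0$. $\blacksquare$

*Proof of the infimum formula in Theorem 2(a).* If some $\Pi_{m_0}=\emptyset$, then $L=0$, and the term for any $m\ge\max(16,m_0)$ is $0$, so the infimum is $0$. Otherwise, letting $n\to\infty$ in (2) gives $eL\le a_m^{1/m}e^{84\log m/\sqrt m}$ for every $m\ge16$. So $L$ is a lower bound for all the terms $e^{-1}a_m^{1/m}e^{84\log m/\sqrt m}$, and these terms tend to $e^{b-1}=L$ as $m\to\infty$. Their infimum is therefore $L$. $\blacksquare$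

## 7. An omitted tree forces $L<1$

We now prove Theorem 2(b). If $\Pi_n$ is the set of all forests on $[n]$ for every $n$, then $L=1$ by Section 3. Conversely, if $\Pi_k$ is not the set of all forests on $[k]$ for some $k\ge 1$, then $\Pi$ omits a forest on $[k]$, and the last bound in (b) gives $L<1$. So only the two bounds have to be proved.

**Step 1: from forests to trees.** This reduces the second bound to the first. Suppose $\Pi$ omits a forest $P_0$ on $[k]$. Let $P$ be the tree on $[k+1]$ with root $k+1$ whose children are the roots of $P_0$. Deleting the root of $P$ gives $P_0$, so by heredity $P\notin\Pi$. The bound for an omitted tree on $[k+1]$ is the bound claimed for $P_0$. From now on $\Pi$ omits a tree $P$ on $[k]$, $k\ge1$.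

**Step 2: a larger family that can be counted.** The purpose is to replace $\Pi$ by a family with a simple generating function. For a vertex $v$ of a forest, the *fringe subtree* at $v$ is the tree induced on $v$ and all its descendants. (In the path with root $2$, then $3$, then $1$, the fringe subtrees are the whole path, the path $3,1$, and the single vertex $1$.) A fringe subtree is of the form $F[S]$, so no forest in $\Pi$ has a fringe subtree order-isomorphic to $P$. Call a tree *good* if it has no such fringe subtree, and let $U(x)$ be the exponential generating function of nonempty good trees. Being good depends only on the relative order of the labels, and every component of a forest in $\Pi$ is good. A forest is a set of trees, so by the exponential formula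
$$|\Pi_n|\le n!\,[x^n]e^{U(x)}. \tag{7}$$

**Step 3: the functional equation.** The purpose is to determine $U$. Consider the trees all of whose branches at the root (the fringe subtrees at the children of the root) are good. Such a tree is a root together with a set of good trees, so the generating function is $xe^U$. Every good tree is of this kind. Conversely, the fringe subtrees of such a tree are the tree itself and the fringe subtrees of its branches, so it is good unless it is itself order-isomorphic to $P$. A tree order-isomorphic to $P$ is of this kind, since its branches have fewer than $k$ vertices, too few to have a fringe subtree with $k$ vertices. There is exactly one tree on $[k]$ order-isomorphic to $P$, namely $P$, and none on $[n]$ for $n\ne k$. Hence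
$$U=xe^U-\frac{x^k}{k!}. \tag{8}$$

*Check.* Let $P$ be the path with root $2$ and child $1$. Then (8) reads $U=xe^U-x^2/2$, which gives $U=x+\frac{x^2}{2}+x^3+\cdots$, so there should be $1,1,6$ good trees on $1,2,3$ vertices. By hand: of the $2$ trees on $[2]$ one is $P$. Of the $9$ trees on $[3]$, the bad ones are the paths whose second vertex is larger than the third, and there are $3$ of them. This leaves $1$ and $6$.

**Step 4: solving the equation.** The purpose is to express $U$ through a function whose radius of convergence is known. Put $Y=U+x^k/k!$. Then (8) says $Y=xe^U=xe^{-x^k/k!}e^Y$, that is,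
$$Y=h(x)e^Y,\qquad h(x)=xe^{-x^k/k!},$$
and $Y$ has zero constant term. Let $T(z)=\sum_{n\ge1}n^{n-1}z^n/n!$ be the generating function of all rooted labeled trees. It satisfies $T=ze^T$, and its radius of convergence is $1/e$, since the ratio of consecutive coefficients is $(1+1/n)^{n-1}\to e$. As $h(0)=0$, the series $T(h(x))$ is defined, has zero constant term and satisfies $T(h)=h\,e^{T(h)}$. A power series $Y$ with zero constant term and $Y=h\,e^Y$ is unique, because the coefficient of $x^n$ in $h\,e^Y$ involves only coefficients of $Y$ of index less than $n$. So
$$U(x)=T(h(x))-\frac{x^k}{k!}. \tag{9}$$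

**Step 5: the right side of (9) is analytic beyond $1/e$.** This is where the gap comes from. Let
$$x_0=e^{-1}\exp\Big(\frac1{e^kk!}\Big)>\frac1e .$$
For $0\le x<x_0$ we have $0\le h(x)<1/e$. Indeed $h(0)=0$. If $0<x\le1/e$, then $h(x)<x\le1/e$. If $1/e\le x<x_0$, then $x^k\ge e^{-k}$, so $h(x)\le x\exp\!\big(-\frac1{e^kk!}\big)<x_0\exp\!\big(-\frac1{e^kk!}\big)=1/e$. As $h$ is entire, $\Omega=\{x\in\mathbb C:|h(x)|<1/e\}$ is open; it contains $[0,x_0)$, and $H(x)=T(h(x))-x^k/k!$ is analytic on $\Omega$. By (9), the Taylor series of $H$ at $0$ is $U$.

**Step 6: the radius of convergence $R$ of $U$ is at least $x_0$.** The purpose is to turn analyticity on a real interval into convergence. We use Pringsheim's theorem: a power series with nonnegative coefficients and finite radius of convergence $R>0$ has a singularity at the point $R$. By Step 5, $R>0$. Suppose $R<x_0$. Near $0$ we have $U=H$. Let $\Omega_0$ be the connected component of $\Omega\cap\{|x|<R\}$ that contains $[0,R)$. By the identity theorem $U=H$ on $\Omega_0$. Since $R\in\Omega$, there is a disc $D\subseteq\Omega$ centered at $R$. The set $D\cap\{|x|<R\}$ is convex, lies in $\Omega\cap\{|x|<R\}$ and meets $[0,R)$, so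 it lies in $\Omega_0$. Thus $U=H$ on $D\cap\{|x|<R\}$, and $H$ on $D$ continues $U$ analytically to a neighborhood of $R$. As the coefficients of $U$ are nonnegative, this contradicts Pringsheim's theorem. So $R\ge x_0$.

**Step 7: the bound.** The purpose is to read off $L$. Since $U$ is analytic for $|x|<x_0$, so is $e^U$, and its radius of convergence is at least $x_0$. By (7), $\limsup_n(|\Pi_n|/n!)^{1/n}\le1/x_0$. With $(n!)^{1/n}/n\to1/e$,
$$L\le\frac1{e\,x_0}=\exp\Big(-\frac1{e^kk!}\Big)<1 .\qquad\blacksquare$$
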